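# A prime alternating knot whose minimal diagrams never have minimal bridge position

## 1. The trefoil, lifted with two maxima

Let $p(x,y,z)=(x,y)$ and $h(x,y,z)=z$. We project knots along the $z$-axis, and we measure height along the same axis. So a diagram leaves the heights almost free: the only condition is that at each crossing the over-point lies above the under-point.

Take the usual three-crossing diagram of the trefoil. Walking once around it we meet the crossings in the order $c_1,c_2,c_3,c_1,c_2,c_3$, alternately over and under. Write $o_i$ and $u_i$ for the over- and under-passage at $c_i$. The cyclic list of passages is
$$o_1,\;u_2,\;o_3,\;u_1,\;o_2,\;u_3 .$$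
Give these six points the heights
$$2,\;3,\;4,\;0,\;5,\;1,$$
and let the height be monotone in between. We need $o_i$ above $u_i$: indeed $2>0$, $5>3$, $4>1$. Read cyclically, the list $2,3,4,0,5,1$ has exactly two local maxima, the values $4$ and $5$. So the three-crossing diagram is the projection of a trefoil with two maxima.

Could we manage with one maximum over this diagram? Move the critical points slightly, so that none lies at a crossing. Cut the curve at the under-passages. We get three strands, running through
$$u_3,o_1,u_2,\qquad u_2,o_3,u_1,\qquad u_1,o_2,u_3 .$$
At every crossing all three strands meet: one passes over, and the other two end there. Suppose only one strand $A$ contains a maximum, and let $B$, $C$ be the others, where the top height of $B$ is at least that of $C$. Since $B$ has no maximum inside, its highest point is an endpoint, an under-passage at some crossing. The curve is still rising there, so it rises into the next strand, which is therefore higher than $B$. The over-strand at that crossing is higher than $B$ too. These two strands are $A$ and $C$, so $C$ is higher than $B$, a contradiction. Hence this diagram needs two maxima.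

A knot with a single maximum is unknotted (textbook), so no trefoil anywhere in space has fewer than two maxima. And no trefoil diagram has fewer than three crossings (fact (J) below). So for the trefoil, one and the same embedding minimizes both the number of crossings and the number of maxima. Does every knot have such an embedding?

## 2. Two minimizing sets, and two theorems

All knots are smooth and unoriented unless an orientation is fixed. We write $\gamma\in K$ for a smooth embedding $\gamma$ in the knot type $K$.

**Definition (diagrams).** An embedding $\gamma$ is regular if $p(\gamma)$ is an immersed curve whose only self-intersections are transverse double points. Its *diagram* is $p(\gamma)$ with crossing information. The underlying plane graph, with the crossings as 4-valent vertices, is considered on $S^2=\mathbb R^2\cup\{\infty\}$.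

**Definition (the two sets).** $\mathcal C(K)$ is the set of regular $\gamma\in K$ whose diagram has the least number $c(K)$ of crossings. *Maxima* are local maxima of $h|_\gamma$. Let $b(K)$ be the least number of maxima over all $\gamma\in K$ with $h|_\gamma$ Morse; $\mathcal B(K)$ is the set of those $\gamma\in K$ with $h|_\gamma$ Morse and exactly $b(K)$ maxima.

The question, whose source is Ryan Blair, Alexandra A. Kjuchukova, Makoto Ozawa, "The incompatibility of crossing number and bridge number for knot diagrams", arXiv:1710.11327 (2017), is whether $\mathcal C(K)\cap\mathcal B(K)\ne\emptyset$ for every knot $K$. The answer is no.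

**Theorem 1.** There is a prime alternating knot $K$ with $c(K)=80$ and $b(K)\le 5$ such that every $\gamma\in\mathcal C(K)$ with $h|_\gamma$ Morse has at least $6$ maxima. Hence $\mathcal C(K)\cap\mathcal B(K)=\emptyset$.

**Theorem 2.** Fix an orientation of $K$ and let $K_n$ be the connected sum of $n$ copies of $K$. Every $\gamma\in\mathcal C(K_n)$ with $h|_\gamma$ Morse has at least $5n+1$ maxima, while $b(K_n)\le 4n+1$. So the discrepancy is unbounded.

We recall the vocabulary for diagrams on $S^2$. A diagram is *alternating* if over- and under-passages alternate along the curve. A crossing $c$ is *nugatory* if some circle meets the diagram only in $c$, passing between two opposite corners, so that two of the four edge-ends at $c$ lie on each side. A diagram is *reduced* if it has no nugatory crossing. It is *prime* if every circle that meets it transversally in two points off the crossings has a side without crossings. If a circle meets a diagram in two points with crossings on both sides, closing each half along the circle exhibits the diagram as a connected sum of two diagrams with fewer crossings. Repeating this writes any diagram with crossings as a connected sum of prime diagrams with at least one crossing each. For example, the trefoil diagram of Section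 1 is alternating, reduced and prime.

Let $V$ be the Jones polynomial, and $\operatorname{span}V$ the difference of its extreme exponents. We use four published facts.

* **(J)** (Kauffman, Murasugi, Thistlethwaite 1987.) For a connected $n$-crossing diagram, $\operatorname{span}V\le n$. Equality holds for reduced alternating diagrams. The inequality is strict for prime non-alternating diagrams. Also, $V$ is multiplicative under connected sum.
* **(M)** (Menasco 1984.) A reduced, prime, connected alternating diagram with at least one crossing represents a prime link.
* **(F)** (Menasco–Thistlethwaite 1993.) Any two reduced prime alternating diagrams on $S^2$ of the same link are related by flypes, up to homeomorphism of $(S^3,S^2)$ preserving the orientation of $S^3$. (Flypes are recalled in Section 7.)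
* Unique prime factorization of knots.

For the trefoil, (J) gives $\operatorname{span}V=3$, so three crossings are needed.

How could the answer be no? A lower bound for the number of maxima that depends only on the knot type is also a lower bound for $b(K)$, so it can never separate $\mathcal C(K)$ from $\mathcal B(K)$. We need a bound that sees the *diagram*; we need to know *all* minimal diagrams of $K$; and we need a position of $K$, over a non-minimal diagram, with fewer maxima. We take the bound first.

## 3. Coloring strands downward from the maxima

The argument for the trefoil works for every diagram. *Strands* of a diagram are the arcs between consecutive under-passages.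

**Lemma 3.** Suppose $\gamma$ has diagram $E$ with at least one crossing, and $h|_\gamma$ is Morse with $k$ maxima. Then one can choose at most $k$ strands ("seeds") such that all strands become colored by repeating the move: *at a crossing whose over-strand and one under-strand are colored, color the other under-strand.*

*Proof.* Replace $h\circ\gamma$ by $h\circ\gamma\circ\varphi$, where $\varphi$ is a diffeomorphism of $S^1$ close to the identity, and keep $p\circ\gamma$. Two points of the curve with equal projection are the two points of a crossing, and their height order is unchanged when $\varphi$ is close to the identity. So this is an embedding with the same diagram and the same number of maxima. Hence we may assume that no critical point of the height lies at a crossing parameter.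

Let the seeds be the strands containing a maximum; there are at most $k$. Put $M(s)=\max_s h$ for a strand $s$. If $s$ is not a seed, then $M(s)$ is attained at an endpoint of $s$, the lower point of some crossing $c$. This point is not critical, so the height is strictly increasing there in the direction out of $s$. It continues to increase into the next strand $s'$, and $M(s')>M(s)$. The over-strand $o$ at $c$ passes above this lower point, so $M(o)>M(s)$ as well. Now argue by induction on decreasing $M$: the strands $s'$ and $o$ are colored at some stage, and then the move at $c$ colors $s$. $\square$

So the minimal number of seeds bounds from below the number of maxima *over the given diagram*.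

## 4. Rows of four crossings and percolation

Coloring has a simple effect on a row of crossings joined by bigons, and this lets us replace rows by single vertices.

**Definition (sides, chains).** A 4-regular plane graph *with sides* has at each vertex, with edges in cyclic order $(a,b,c,d)$, a splitting into two sides $\{a,b\}\,|\,\{c,d\}$. *Inserting chains* means replacing each vertex $v$ by a row of four crossings $v_1,\dots,v_4$ (a *chain*): $v_1$ carries $a,b$, $v_4$ carries $c,d$, and $v_j,v_{j+1}$ are joined by two edges bounding a bigon face.

A strand entering a row at the lower left is at the top after one crossing and at the bottom again after two. As four is even, going straight through a chain connects $b$ with $c$ and $a$ with $d$.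

**Definition (percolation).** In a graph with sides (possibly with *legs*, edges having only one end at a vertex), some edges are *known*. A vertex *fires* if both edges of one side are known; then its other two edges become known. A set of edges *percolates* if, starting from it, eventually all edges and legs are known. Supersets of percolating sets percolate. Let $\pi$ be the minimal size of a percolating set.

**Example.** Let $v,w$ be two vertices joined by four edges $a,b,c,d$, with sides $\{a,b\}|\{c,d\}$ at both. From $\{a,b\}$ the vertex $v$ fires, so $\{a,b\}$ percolates. From a single edge nothing fires, so $\pi=2$. From $\{a,c\}$ nothing fires either: each side has only one known edge.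

**Lemma 4.** Let $\Gamma$ be a 4-regular plane graph with sides and without loops, and let $G$ be obtained by inserting chains. If $E$ is an alternating knot diagram with graph homeomorphic to $G$, and all strands of $E$ are colored from $k$ seeds as in Lemma 3, then $\pi(\Gamma)\le k$.

*Proof.* **Step 1: the strands in one chain.** In an alternating diagram each strand consists of two edges of $G$ meeting at the crossing where the strand is over. Draw a chain horizontally and suppose, after a reflection, that the over-arc at one of its crossings runs from lower left to upper right. The upper right edge at $v_j$ is over at $v_j$, so it is under at $v_{j+1}$, where it is the upper left edge. So the over-arc at $v_{j+1}$ again runs from lower left to upper right, and likewise in the other direction. Thus all over-arcs run the same way.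

Let $s_j$ $(1\le j\le4)$ be the strand that is over at $v_j$; it consists of the lower left and the upper right edge at $v_j$. Let $s_0$ be the strand of the upper left edge at $v_1$, and $s_5$ the strand of the lower right edge at $v_4$. The upper left edge at $v_j$ is the upper right edge at $v_{j-1}$, and the lower right edge at $v_j$ is the lower left edge at $v_{j+1}$, whenever these crossings exist. So at $v_j$ the over-strand is $s_j$ and the under-strands are $s_{j-1},s_{j+1}$. The two left $\Gamma$-edges of the chain lie in $s_0$ and $s_1$, the right ones in $s_4$ and $s_5$, and the *interior* strands $s_2,s_3$ contain no $\Gamma$-edge.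

**Step 2: edges of $\Gamma$ as strands.** Each $\Gamma$-edge is over at exactly one of its ends. At that end its strand is $s_1$ or $s_4$ of the chain there, which consists of this $\Gamma$-edge and one bigon edge. So different $\Gamma$-edges lie in different strands, and we identify a $\Gamma$-edge with its strand. A move in a chain needs two consecutive strands $s_j,s_{j+1}$ of that chain to be colored. The strand of a $\Gamma$-edge is under only at crossings of the two chains at its ends, and an interior strand only at crossings of its own chain.

**Step 3: no interior seeds.** In each chain, replace interior seeds as follows: $\{s_2,s_3\}$ by $\{s_0,s_1\}$; a single $s_2$ by $s_0$; a single $s_3$ by $s_5$. This gives a set of at most $k$ edges of $\Gamma$, the new seeds. We claim that *every colored $\Gamma$-edge is known in the percolation from the new seeds*, by induction along the coloring sequence.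

A $\Gamma$-edge that is a seed is a new seed. Otherwise it is colored by a move in the chain of one of its ends $v$. Consider the first time at which two consecutive strands of this chain are colored. Before that time no move in this chain occurred, so the interior strands colored at this time are seeds. The $\Gamma$-edges colored at this time are known by induction. If both $s_2,s_3$ are seeds, then $s_0,s_1$ are new seeds. Otherwise the consecutive colored pair is not $\{s_2,s_3\}$, so it is one of the following:

* $\{s_0,s_1\}$ or $\{s_4,s_5\}$, which is a full side of $v$;
* $\{s_1,s_2\}$ with $s_2$ a seed, so that $s_0$ is a new seed and $s_0,s_1$ are known;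
* $\{s_3,s_4\}$ with $s_3$ a seed, so that $s_5$ is a new seed and $s_4,s_5$ are known.

In each case a full side of $v$ is known, $v$ fires, and all four edges at $v$ are known, including ours. Since all strands get colored, all $\Gamma$-edges become known, and $\pi(\Gamma)\le k$. $\square$

To bound $\pi$ from below we use closed walks that a percolation cannot enter from outside.

**Definition (admissible cycles).** An *admissible* cycle is a closed walk, using each edge at most once, that passes at each visit to a vertex from one side to the other. A *resolution* chooses at each vertex a bijection between its two sides. In a graph without legs it decomposes the edge set into edge-disjoint admissible cycles. Below, "disjoint" means edge-disjoint.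

**Lemma 5.** If a set percolates, every admissible cycle contains a seed, that is, an edge of the set (legs given as known count as seeds).

*Proof.* Let $z$ be an edge of the cycle that becomes known first. If $z$ is not a seed, it became known when an end $v$ of $z$ fired from the side opposite to $z$, and both edges of that side were known before. But the cycle continues from $z$ through $v$ to an edge of that side, which was therefore known earlier than $z$, a contradiction. $\square$

In the example, $\{a,c\}$ and $\{b,d\}$ are disjoint admissible cycles, so two seeds are necessary; and $\{a,c\}$ fails to percolate because it misses $\{b,d\}$. The closed walk $\{a,b\}$ is not admissible.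

## 5. A half tower hung into a tower

**The half tower $H$.** Take six radial tracks $1,\dots,6$ (indices mod 6). A vertex $X_{k,k+1}$ lies on tracks $k,k+1$.

* Vertices $U_{23},U_{45},U_{61}$ at radius 1 and $V_{12},V_{34},V_{56}$ at radius 2.
* Caps $i_{12},i_{34},i_{56}$, where $i_{k,k+1}$ joins the inner ends on tracks $k,k+1$. So $i_{12}$ joins $U_{61}$ and $U_{23}$, $i_{34}$ joins $U_{23}$ and $U_{45}$, and $i_{56}$ joins $U_{45}$ and $U_{61}$.
* Edges $e_k$ on track $k$ from its $U$-vertex to its $V$-vertex.
* Legs $\ell_k$ on track $k$, going outward from its $V$-vertex.
* Sides are inner $|$ outer, for instance $U_{23}:\{i_{12},i_{34}\}|\{e_2,e_3\}$ and $V_{12}:\{e_1,e_2\}|\{\ell_1,\ell_2\}$.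

**The tower $D_2$.** Continue $H$ outward. The legs become edges $g_k$ to vertices $W_{23},W_{45},W_{61}$ at radius 3; then edges $f_k$ lead to $Z_{12},Z_{34},Z_{56}$ at radius 4; then outer caps $p_{23},p_{45},p_{61}$ close up ($p_{23}$ joins $Z_{12}$ and $Z_{34}$, and so on). Sides are again inner $|$ outer. There are 12 vertices and 24 edges. Going straight through chains follows the tracks. The three inner caps percolate: the $U$, then the $V$, $W$, $Z$ fire in turn.

A first thing to try is to tie a second such object into one edge of the tower. Cut $g_2$ and insert a copy $H'$ of $H$ (primed labels): $\ell'_2$ and $\ell'_3$ go to the two cut ends, $\ell_4'$ is joined to $\ell_5'$, and $\ell_6'$ to $\ell_1'$. With chains inserted, this gives a connected sum. Suppose its diagram has the least possible number of crossings and needs many maxima. The summand can still be drawn small and slid along the knot, through the crossings, to the top of the cap $i_{12}$; the number of crossings does not change, so the new diagram is also minimal. Take height to be minus the radius on the tower, with small corrections at the crossings. At the top of $i_{12}$, place the summand so that its caps $i'_{12},i'_{34},i'_{56}$ are its only maxima, the arcs joining $\ell_4',\ell_5'$ and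 $\ell_6',\ell_1'$ have one minimum each, and $\ell_2',\ell_3'$ descend on the two sides of the cap. The maxima are then on $i'_{12},i'_{34},i'_{56},i_{34},i_{56}$: only five. So a bound for the first diagram says nothing about all minimal diagrams. The remedy is to hook the legs $4',5'$ and $6',1'$ onto the tower, so that $H'$ cannot slide away for free.

**The graph $\Gamma$.** Take a copy $H'$ of $H$, reflected if necessary. Place it in the face of $D_2$ bounded by $g_1,f_1,f_2,g_2$ (vertices $V_{12},W_{23},Z_{12},W_{61}$) so that its legs $\ell'_2,\ell'_3,\ell'_4,\ell'_5,\ell'_6,\ell'_1$ reach, in this cyclic order, the following places.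

* Delete $g_2$. The leg $\ell_2'=:x$ goes to $V_{12}$, and $\ell_3'=:y$ goes to $W_{23}$.
* A vertex $L$ subdivides $f_2$ into $f_2^-$ (to $W_{23}$) and $f_2^+$ (to $Z_{12}$). The legs $\ell_4',\ell_5'$ end at $L$, with sides $\{f_2^-,\ell_4'\}|\{\ell_5',f_2^+\}$.
* A vertex $L'$ subdivides $f_1$ into $f_1^-$ (to $W_{61}$) and $f_1^+$ (to $Z_{12}$). The legs $\ell_6',\ell_1'$ end at $L'$, with sides $\{f_1^-,\ell_1'\}|\{\ell_6',f_1^+\}$.

Going around that face we meet $V_{12}$, $W_{23}$, $f_2$, $Z_{12}$, $f_1$, $W_{61}$ in this order, so the picture is planar. The sides that changed are
$$V_{12}:\{e_1,e_2\}|\{g_1,x\},\quad W_{23}:\{y,g_3\}|\{f_2^-,f_3\},\quad V'_{12}:\{e_1',e_2'\}|\{\ell_1',x\},\quad V'_{34}:\{e_3',e_4'\}|\{y,\ell_4'\}.$$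
So $\Gamma$ is a connected 4-regular plane graph with $12+6+2=20$ vertices, $40$ edges and $22$ faces.

**The diagram $D$.** Let $G$ be obtained from $\Gamma$ by inserting chains (80 vertices). Let $D$ be an alternating diagram with underlying graph $G$, and $K$ the link it represents.

**$K$ is a knot.** Go straight through all chains. In $D_2$ this follows the tracks, and the six caps join them into one closed curve $1\,i_{12}\,2\,p_{23}\,3\,i_{34}\,4\,p_{45}\,5\,i_{56}\,6\,p_{61}\,1$. At $L$ and $L'$, each $f_k^-$ continues to $f_k^+$, while $\ell_4'$ continues to $\ell_5'$ and $\ell_6'$ to $\ell_1'$. In $H'$ we get one arc
$$x,\;2',\;i'_{12},\;1',\;L',\;6',\;i'_{56},\;5',\;L,\;4',\;i'_{34},\;3',\;y,$$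
which takes the place of $g_2$. All edges are used, so there is one component.

## 6. Cuts with at most four edges

For a vertex set $T$ let $\delta(T)$ be the number of edges between $T$ and its complement. To control flypes later, we show that small cuts of $\Gamma$ and $G$ are the obvious ones. Recall that a *bond* is a minimal nonempty cut, that every cut is a disjoint union of bonds, and that in a connected plane graph bonds correspond to cycles of the dual graph.

**Lemma 6.** In $\Gamma$, if $T\ne\emptyset,V(\Gamma)$, then $\delta(T)\ge4$; and $\delta(T)\le4$ implies $|T|=1$ or $|T|=19$.

*Proof.* **Step 1: list the faces.** Color the faces in checkerboard fashion. The black faces are: $I$, inside the three caps of $D_2$, and $I'$, inside those of $H'$; $B_{45},B_{61}$, between tracks 4,5 and 6,1 from the $U$- to the $W$-vertex, and $B'_{45},B'_{61}$, the analogous faces from $U'_{45}$ to $L$ and from $U'_{61}$ to $L'$; the face $B_*$, which lies between tracks 2 and 3 and between tracks $2'$ and $3'$ (one face, since $g_2$ is deleted); and $E_{23},E_{45},E_{61}$, below the outer caps. The white faces, with their boundary edges in cyclic order and in brackets the black face across each edge, are these.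

| white | edges (black neighbors) |
|---|---|
| $A_{12}$ | $i_{12}(I),\ e_2(B_*),\ e_1(B_{61})$ |
| $A_{34}$ | $i_{34}(I),\ e_4(B_{45}),\ e_3(B_*)$ |
| $A_{56}$ | $i_{56}(I),\ e_6(B_{61}),\ e_5(B_{45})$ |
| $C_{34}$ | $g_3(B_*),\ f_3(E_{23}),\ f_4(E_{45}),\ g_4(B_{45})$ |
| $C_{56}$ | $g_5(B_{45}),\ f_5(E_{45}),\ f_6(E_{61}),\ g_6(B_{61})$ |
| $C_1$ | $y(B_*),\ f_2^-(E_{23}),\ \ell_4'(B'_{45})$ |
| $C_2$ | $\ell_5'(B'_{45}),\ f_2^+(E_{23}),\ f_1^+(E_{61}),\ \ell_6'(B'_{61})$ |
| $C_3$ | $\ell_1'(B'_{61}),\ f_1^-(E_{61}),\ g_1(B_{61}),\ x(B_*)$ |
| $O$ | $p_{23}(E_{23}),\ p_{45}(E_{45}),\ p_{61}(E_{61})$ |
| $A'_{12}$ | $i'_{12}(I'),\ e_2'(B_*),\ e_1'(B'_{61})$ |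
| $A'_{34}$ | $i'_{34}(I'),\ e_4'(B'_{45}),\ e_3'(B_*)$ |
| $A'_{56}$ | $i'_{56}(I'),\ e_6'(B'_{61}),\ e_5'(B'_{45})$ |

There are 12 white and 10 black faces, and all 40 edges occur once. No row repeats a black face, so the dual graph has no multiple edges; it is bipartite (white/black). Hence dual cycles have even length at least $4$.

**Step 2: find the dual 4-cycles.** A dual 4-cycle consists of two black faces and two distinct common white neighbors. If two black faces have a common white neighbor $w$, then either they lie across consecutive edges of $w$, in which case they are the two black faces at the vertex $v$ of that corner, or they are diagonal in one of the four quadrilaterals $C_{34},C_{56},C_2,C_3$. The pairs of black faces at the vertices are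

$IB_*\,(U_{23})$, $IB_{45}\,(U_{45})$, $IB_{61}\,(U_{61})$, $B_*B_{61}\,(V_{12})$, $B_*B_{45}\,(V_{34})$, $B_{45}B_{61}\,(V_{56})$, $B_*E_{23}\,(W_{23})$, $B_{45}E_{45}\,(W_{45})$, $B_{61}E_{61}\,(W_{61})$, $E_{23}E_{61}\,(Z_{12})$, $E_{23}E_{45}\,(Z_{34})$, $E_{45}E_{61}\,(Z_{56})$, $I'B_*\,(U'_{23})$, $I'B'_{45}\,(U'_{45})$, $I'B'_{61}\,(U'_{61})$, $B_*B'_{61}\,(V'_{12})$, $B_*B'_{45}\,(V'_{34})$, $B'_{45}B'_{61}\,(V'_{56})$, $E_{23}B'_{45}\,(L)$, $E_{61}B'_{61}\,(L')$,

and the diagonal pairs are

$B_*E_{45}$, $E_{23}B_{45}$ (in $C_{34}$), $B_{45}E_{61}$, $E_{45}B_{61}$ (in $C_{56}$), $B'_{45}E_{61}$, $E_{23}B'_{61}$ (in $C_2$), $B'_{61}B_{61}$, $E_{61}B_*$ (in $C_3$).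

These 28 pairs are distinct. So a diagonal pair has just one common neighbor. The pair at $v$ occurs only at corners at $v$, so its common neighbors are the white faces at $v$. There are two of them, and they are distinct: a white face with two corners at $v$ would show the pair at $v$ at two of its corners, which is impossible in a row of three or four distinct black faces. So a dual 4-cycle consists of the two black and the two white faces at some vertex $v$, and since the dual graph is simple its edges are the duals of the four (distinct) edges at $v$.

**Step 3: conclude.** The cut between $T$ and its complement is nonempty, since $\Gamma$ is connected, and is a disjoint union of bonds, each with at least 4 edges. So $\delta(T)\ge4$. If $\delta(T)\le4$, the cut is a single bond with 4 edges, the four edges at a vertex $v$. This is also the cut of $\{v\}$. In a connected graph a cut determines the vertex set up to complement, so $T$ or its complement is $\{v\}$. $\square$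

In particular $\Gamma$ has no loops, since $\delta(\{v\})\ge4$. A *segment* is a nonempty set of consecutive crossings of one chain of $G$.

**Lemma 7.** Let $\emptyset\ne S\subsetneq V(G)$ with $\delta_G(S)\le4$. Then $\delta_G(S)=4$, and $S$ or its complement is a segment.

*Proof.* Color the vertices of $G$ by membership in $S$ (colors $0,1$). Let $t$ be the total number of color changes along chains; each cuts two bigon edges. Let $q$ be the number of cut $\Gamma$-edges. Then $2t+q=\delta_G(S)\le4$. Let $T_j$ be the set of vertices of $\Gamma$ whose chain is entirely of color $j$.

*Case $t=0$.* Then $T_0,T_1\ne\emptyset$ partition $V(\Gamma)$, and $q=\delta_\Gamma(T_0)\le4$. By Lemma 6, $q=4$ and $S$ or its complement is a full chain.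

*Case $t=1$,* with the change in the chain of $v$; then $q\le2$. An edge leaving $T_j$ is cut, or it goes to the end of color $j$ of the chain of $v$, which carries two edges. So $\delta_\Gamma(T_j)\le q+2\le4$, and Lemma 6 gives $|T_j|\in\{0,1,19\}$. As $|T_0|+|T_1|=19$, some $T_j$ is empty. The color class $j$ is then an end segment of the chain of $v$. The two $\Gamma$-edges at this end go to other chains ($\Gamma$ has no loops), which have the other color. So they are cut, $q=2$, and $\delta_G(S)=4$.

*Case $t=2$,* so $q=0$ and $\delta_G(S)=4$. If both changes are in one chain, then every chain has equally colored ends. Since no $\Gamma$-edge is cut and $\Gamma$ is connected, all chain ends have the same color, and the other color class is an inner segment. If the changes are in two chains, then every edge leaving $T_j$ goes to an end of color $j$ of one of these two chains, so $\delta_\Gamma(T_j)\le4$ and $|T_j|\in\{0,1,19\}$. This contradicts $|T_0|+|T_1|=18$. $\square$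

So $G$ is connected, has no loops, and $\delta_G(S)\ge4$ for all $S\neq\emptyset,V(G)$. We draw three consequences. First, $D$ is prime: a circle meeting $D$ in two points has on one side a vertex set $S$ with $\delta(S)\le2$, so one side has no crossing. Second, $D$ is reduced: for a nugatory crossing $c$, the vertices on one side of the circle form a set $S\not\ni c$ joined to the rest only by the two edge-ends at $c$ on that side, so $\delta(S)\le2$ and $S=\emptyset$; but then these two edge-ends form a loop at $c$, which does not exist. Third, by (M) $K$ is prime, and by (J)
$$\operatorname{span}V_K=80=c(K).$$

## 7. Flypes do not change the graph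

We now show that all minimal diagrams of $K$ have the graph $G$. By (F) this is a question about flypes.

**Definition (flype).** Let $B\subset S^2$ be a disc whose boundary meets the diagram in four points, two west and two east. Suppose that $B$ contains a crossing $c$ and a disc $R\not\ni c$ whose boundary also meets the diagram in two west and two east points, such that the rest of the diagram in $B$ consists of two arcs from the west ends of $R$ to $c$, two arcs from $c$ to the west ends of $B$, and two arcs from the east ends of $R$ to the east ends of $B$, all free of crossings. The flype turns $R$ over by a half-turn about the horizontal axis and moves $c$ to the east. On graphs, $R$ is replaced by its reflection $R^*$ in the horizontal axis, the west ends of $R^*$ are joined directly to those of $B$, and $c$ sits between the east ends of $R^*$ and those of $B$. (Or the same with west and east exchanged.) Put $Q=S^2\setminus\operatorname{int}B$.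

**Definition (rows).** $\mathrm{Row}_m$ ($m\ge1$) is the disc with a horizontal row of $m$ crossings, consecutive ones joined by two edges bounding a bigon; the end crossings are joined to boundary points NW, SW (left) and NE, SE (right). It is symmetric under reflection in the horizontal axis.

For example, if $B$ carries $\mathrm{Row}_{m+1}$, $c$ is its leftmost crossing and $R$ contains the others, the flype takes a crossing off the left end and puts it at the right end: $\mathrm{Row}_{m+1}$ again.

**Lemma 8.** Let $R\subset S^2$ be a disc whose boundary meets $G$ transversally in four points off the vertices, and whose set of vertices is a segment $S$ with $|S|=m$. Then $(R,R\cap G)\cong\mathrm{Row}_m$ by an orientation-preserving homeomorphism. It can be prescribed on $\partial R$ once the correspondence of the four end points is given, compatible with the cyclic order and with the left and right ends of the segment.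

*Proof.* By Lemma 7, at least four edges leave $S$. Each meets $\partial R$, which has only four points on $G$. So exactly four edges leave $S$, each meets $\partial R$ exactly once, and no other edge meets $\partial R$. The edges with both ends in $S$ lie in $R$, and their number is $(4m-4)/2=2(m-1)$; so they are exactly the bigon edges of the segment. The two edges of a bigon form a circle in $R$, and the bigon face is one of its sides. The complement of $R$ is connected and contains vertices, so it is not on the side of the bigon face; hence the bigon faces lie in $R$. The union of the crossings of $S$ and the closed bigons is a string of discs, consecutive ones meeting in a crossing. Outside it, $R$ is an annulus crossed by four disjoint arcs from the end crossings to $\partial R$, which cut it into discs. Map the string to that of $\mathrm{Row}_m$, then the arcs, then these discs. On $\partial R$ the result can be changed by an isotopy fixing the four points, extended over a collar. $\square$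

**Lemma 9.** Every diagram of $K$ with 80 crossings is alternating, with underlying graph homeomorphic to $G$ on $S^2$ (possibly by an orientation-reversing homeomorphism).

*Proof.* **Step 1: such a diagram $E$ is reduced, prime and alternating.** Decompose $E$ as a connected sum of prime diagrams $E_1,\dots,E_r$ with $n_i\ge1$ crossings, $\sum n_i=80$. By (J),
$$80=\operatorname{span}V_K=\sum\operatorname{span}V(E_i)\le\sum n_i=80,$$
so $\operatorname{span}V(E_i)=n_i$, and each $E_i$ is alternating because (J) is strict for prime non-alternating diagrams. Each $E_i$ is reduced. Indeed, let $c$ be nugatory in $E_i$. Push its circle off $c$ to either side; this gives circles meeting $E_i$ in two points. By primeness one side of such a circle has no crossings, and this is the side not containing $c$. So both sides of $c$ are free of crossings, and $E_i$ is a one-crossing diagram of the unknot, whose span is $0\ne1$. Since $\operatorname{span}V(E_i)>0$, each $E_i$ represents a nontrivial knot. As $K$ is prime, $r=1$.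

**Step 2: reduction to flypes.** By (F), $D$ and $E$ are related by flypes, up to a homeomorphism of $(S^3,S^2)$, which restricts to a homeomorphism of $S^2$. So it suffices to show: *a flype on a diagram with graph homeomorphic to $G$ gives a diagram with graph homeomorphic to $G$.* We identify the graph with $G$ and use the notation $B,R,c,Q$. Let $S$ be the set of vertices in $R$. Since $c\notin R$, $S\ne V(G)$.

**Step 3: $S=\emptyset$.** Then $R$ contains two disjoint arcs. If one of them joined the two west ends, there would be a loop at $c$. So they run from west to east, and moving $c$ from one end of two parallel arcs to the other does not change the graph.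

From now on $S\ne\emptyset$. Since $\delta(S)\le4$, Lemma 7 says that $S$ or its complement is a segment.

**Step 4: $S$ is a segment,** $m=|S|\le4$. The vertices in $B$ are $S\cup\{c\}$, so $\delta(S\cup\{c\})\le4$. The complement has at least $75$ vertices, so by Lemma 7 $S\cup\{c\}$ is a segment, with $c$ at one end. As $\delta(S)=4$, the four points of $\partial R$ lie on the four edges leaving $S$. So the two arcs from $c$ to $R$ belong to edges from $c$ to $S$, which are the bigon edges. By Lemma 8, $B$ carries $\mathrm{Row}_{m+1}$ and $R$ carries $\mathrm{Row}_m$, with west ends toward $c$. Since $\mathrm{Row}_m$ is symmetric, after the flype $B$ carries $\mathrm{Row}_m$ followed on the east by $c$, which is $\mathrm{Row}_{m+1}$ again. The graph does not change.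

**Step 5: the complement $N$ of $S$ is a segment,** $j=|N|\le4$, $c\in N$. Let $T=N\setminus\{c\}$ be the set of vertices in $Q$. We claim that before and after the flype the exterior of $R$, respectively $R^*$, carries $\mathrm{Row}_j$ with one end attached to the west ends and the other to the east ends.

If $T=\emptyset$, then $Q$ contains two disjoint arcs. They do not join the two ends coming from $c$, since there are no loops, so they run from the west ends of $B$ to the east ends. Hence the exterior of $R$ carries $\mathrm{Row}_1$, with left end points at the west ends of $R$ and right end points at the east ends. After the flype $c$ is attached directly to the east ends of $R^*$, and through $Q$ to its west ends: again $\mathrm{Row}_1$ in the same sense.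

If $T\ne\emptyset$, then $\delta(T)\le4$ and the complement of $T$ has at least $77$ vertices, so $T$ is a segment, and $c$ is an end of $N$. As $\delta(T)=4$, the two arcs from $c$ to $Q$ belong to the bigon edges between $c$ and $T$. By Lemma 8, the exterior of $R$ carries $\mathrm{Row}_j$, with the end $c$ attached to the west ends of $R$ and the other end to the east ends. Also $Q$ carries $\mathrm{Row}_{j-1}$, one end of which faces the west ends of $B$ and the other the east ends. After the flype, the west ends of $R^*$ run directly to the first end of this row, and $c$ is attached to the other end of the row and to the east ends of $R^*$. So the exterior of $R^*$ again carries $\mathrm{Row}_j$ from west to east.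

By the claim, the old graph is $R$ closed up by $\mathrm{Row}_j$ from west to east, and the new one is $R^*$ closed up by $\mathrm{Row}_j$ from west to east. Since $\mathrm{Row}_j$ is symmetric, the new graph is the image of the old one under the reflection in the horizontal axis. $\square$

Combine Lemmas 9, 3 and 4. If $\gamma\in\mathcal C(K)$ and $h|_\gamma$ is Morse with $k$ maxima, then its diagram is alternating with graph $G$, its strands are colored from at most $k$ seeds, and so $\pi(\Gamma)\le k$. It remains to compute with the graph $\Gamma$.

## 8. Why five seeds never percolate

**Proposition 10.** $\pi(\Gamma)\ge6$.

**Step 1: unhook $H'$.** Let $\Gamma_0$ be $\Gamma$ with $L,L'$ removed, joining $\ell'_4,\ell'_5$ to an edge $o_{45}$, $\ell'_6,\ell'_1$ to $o_{61}$, $f_2^\pm$ to $f_2$ and $f_1^\pm$ to $f_1$. Start a percolation in $\Gamma$, and start one in $\Gamma_0$ from the images of the seeds. Then the images of known edges are known. Indeed, each side of $L$ has one edge over $f_2$ and one over $o_{45}$, and each side of $L'$ has one over $f_1$ and one over $o_{61}$, so firing $L$ or $L'$ produces only edges whose images are already known; all other vertices have the same sides. Hence $\pi(\Gamma)\ge\pi(\Gamma_0)$.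

$\Gamma_0$ consists of two pieces joined only along $x,y$. The piece $\bar D_1$ is $H'$ with the edges $o_{45},o_{61}$ and legs $x$ at $V'_{12}$, $y$ at $V'_{34}$. The piece $\bar D_2$ is $D_2$ with $g_2$ cut into legs $x$ at $V_{12}$ and $y$ at $W_{23}$. Let $D_1$ be $\bar D_1$ with $x,y$ joined to an edge $o_{23}$. An admissible cycle of $D_2$ avoiding $g_2$ is an admissible cycle of $\bar D_2$ avoiding $x,y$; likewise for $D_1$, $o_{23}$ and $\bar D_1$.

**Step 2: inside the large piece, knowing $x$ and $y$ does not save a seed.**

**Claim A.** In $\bar D_2$, $\{x,y\}$ together with at most two further edges does not percolate.

*Proof.* A resolution of $H$ splits $H$ into arcs that run from a leg inward to a cap and out again to a leg, so it induces a perfect matching on the legs. First: *every perfect matching of $\{1,\dots,6\}$ is induced on $\ell_1,\dots,\ell_6$ by some resolution of $H$.* Consider the matching that the caps and $U$-vertices induce on $e_1,\dots,e_6$.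

* No swap of tracks at any $U$-vertex: $12|34|56$.
* Swap at $U_{23}$ only: $13|24|56$.
* Swap at $U_{45}$ only: $12|35|46$.
* Swap at $U_{61}$ only: $15|26|34$.
* Swaps at $U_{23}$ and $U_{45}$: $13|25|46$.

The $V$-vertices allow arbitrary swaps inside the blocks $\{1,2\},\{3,4\},\{5,6\}$. There are 15 matchings. One is $12|34|56$. In $3\cdot2$ of them one block is matched within itself and the other two blocks to each other; for each choice of the first block there are two matchings, which differ by a swap, and one of them is listed. In the remaining $8$, each pair of blocks is joined by one pair; such a matching is given by choosing, in each block, which element goes to which other block, so these form a single orbit under swaps, which contains $13|25|46$. So all $15$ occur.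

The outer half of $D_2$ (vertices $W,Z$, edges $f_k$, caps $p$) is isomorphic to $H$ with sides, by the index shift $\ell_k\mapsto g_{k+1}$, $V_{12}\mapsto W_{23}$, $e_k\mapsto f_{k+1}$, $U_{23}\mapsto Z_{34}$, $i_{12}\mapsto p_{23}$, and so on. So every matching of $g_1,\dots,g_6$ is realized on both halves. A resolution of one half can be completed on the other half so that the matchings agree. This gives exactly three disjoint admissible cycles, each containing one matched pair of the $g_k$.

Second: *for every edge $a\ne g_2$ of $D_2$ there is a resolution of $D_2$ into three disjoint admissible cycles with $a,g_2$ on the same one.* If $a=g_k$, use a matching containing $\{2,k\}$. If $a$ is in the inner half, resolve that half so that the arc starting from $g_2$ contains $a$. From $g_2$ through $V_{12}$ this arc can start with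

* $e_1,i_{12},e_3$;
* $e_1,i_{56},e_4$ or $e_1,i_{56},e_5$;
* $e_2,i_{12},e_6$;
* $e_2,i_{34}$.

Each start uses each vertex at most once, so it extends to a resolution, and together the starts contain all $e_k$ and all caps. The same starts are possible from the leg $\ell_1$, which is on the same side of $V_{12}$. Under the isomorphism above, $g_2$ in the outer half corresponds to $\ell_1$, so edges $a$ of the outer half are covered too.

Now suppose $\{x,y,a,b\}$ percolates in $\bar D_2$, with $a,b\ne x,y$. Take three cycles as above with $g_2,a$ on the same one. The other two are disjoint and avoid $x,y,a$. By Lemma 5 both contain $b$, a contradiction. By monotonicity fewer edges do not suffice either. $\square$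

**Step 3: inside the small piece, one leg does not save a seed.**

**Claim B.** In $\bar D_1$, $\{x\}$ together with at most two edges (possibly including $y$) does not percolate; likewise $\{y\}$ together with at most two edges (possibly including $x$).

*Proof.* We drop primes. The sides are
$$U_{23}:\{i_{12},i_{34}\}|\{e_2,e_3\},\quad U_{45}:\{i_{34},i_{56}\}|\{e_4,e_5\},\quad U_{61}:\{i_{56},i_{12}\}|\{e_6,e_1\},$$
$$V_{12}:\{e_1,e_2\}|\{o_{61},x\},\quad V_{34}:\{e_3,e_4\}|\{y,o_{45}\},\quad V_{56}:\{e_5,e_6\}|\{o_{45},o_{61}\},$$
with $x,y$ replaced by $o_{23}$ in $D_1$. Three decompositions of $D_1$ into admissible cycles are

* $P_1$: $\{i_{12},e_1,o_{23},e_3\},\ \{i_{34},e_2,o_{61},e_5\},\ \{i_{56},e_4,o_{45},e_6\}$;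
* $P_2$: $\{i_{56},e_4,o_{23},e_1\},\ \{i_{12},e_6,o_{61},e_2\},\ \{i_{34},e_3,o_{45},e_5\}$;
* $P_3$: $\{i_{34},e_2,o_{23},e_4\},\ \{i_{12},e_6,o_{45},e_3\},\ \{i_{56},e_5,o_{61},e_1\}$.

(The first cycle of $P_1$, for instance, passes $U_{61}$ from $i_{12}$ to $e_1$, $V_{12}$ from $e_1$ to $o_{23}$, $V_{34}$ from $o_{23}$ to $e_3$, and $U_{23}$ from $e_3$ to $i_{12}$, each time from one side to the other. The other eight are read off the list of sides in the same way.)

By monotonicity, suppose $x$ (or $y$) and exactly two edges $a,b$ percolate. In each $P_i$ the two cycles not through $o_{23}$ lie in $\bar D_1$, avoid $x,y$ and are disjoint. By Lemma 5 each contains exactly one of $a,b$. In particular $a,b\notin\{x,y\}$, and $a,b$ lie on no cycle through $o_{23}$. These cycles use up $i_{12},i_{34},i_{56},e_1,e_2,e_3,e_4$, so $a,b\in\{e_5,e_6,o_{45},o_{61}\}$. Now $P_1$ demands one from $\{e_5,o_{61}\}$ and one from $\{e_6,o_{45}\}$, and $P_2$ demands one from $\{e_6,o_{61}\}$ and one from $\{e_5,o_{45}\}$. Hence $\{a,b\}=\{e_5,e_6\}$ or $\{o_{45},o_{61}\}$. In both cases $V_{56}$ fires, and $e_5,e_6,o_{45},o_{61}$ are known.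

* With $x$: $V_{12}$ fires, giving $e_1,e_2$; $U_{61}$ fires (from $e_6,e_1$), giving $i_{56},i_{12}$. Then $U_{23}$ has just $i_{12},e_2$ known, $U_{45}$ just $i_{56},e_5$, and $V_{34}$ just $o_{45}$. The process stops.
* With $y$: $V_{34}$ fires, giving $e_3,e_4$; $U_{45}$ fires (from $e_4,e_5$), giving $i_{34},i_{56}$. Then $U_{23}$ has just $i_{34},e_3$ known, $U_{61}$ just $i_{56},e_6$, and $V_{12}$ just $o_{61}$. The process stops.

Both contradict percolation. $\square$

**Claim C.** In $\bar D_1$, $\{x,y\}$ together with at most one further edge does not percolate.

*Proof.* The two cycles of $P_1$ avoiding $o_{23}$ are disjoint and avoid $x,y$, so by Lemma 5 two further seeds are needed. $\square$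

**Step 4: running a percolation backward.** One scenario remains: the large piece produces both $x$ and $y$ by itself. The next claim turns this into a statement that Claim A excludes.

**Claim D.** If a set $\Sigma_2$ of $s$ edges of $\bar D_2$ other than $x,y$ percolates in $\bar D_2$, then $\{x,y\}$ together with at most $s-1$ edges percolates in $\bar D_2$.

*Proof.* Fire the 12 vertices one after another, each once, from a side known at that time; call this the *in* side of the vertex and the other its *out* side. Each vertex has two *in* and two *out* incidences. An edge becomes known only as a seed or by firing one of its ends. So an edge that is *in* at its earlier-firing end is in $\Sigma_2$. Both legs are *out* at their vertices, since they are not seeds. There are no loops in $\bar D_2$, so each non-leg edge has an earlier-firing and a later-firing end. Let $n_{ii},n_{io},n_{oi},n_{oo}$ be the numbers of non-leg edges of types (in,in), (in,out), (out,in), (out,out) at (earlier, later) end. Then $n_{ii}+n_{io}\le s$. Counting the *in* incidences, then the *out* incidences, we get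
$$2n_{ii}+n_{io}+n_{oi}=24=n_{io}+n_{oi}+2n_{oo}+2,$$
so $n_{oo}=n_{ii}-1$.

Now start with $x,y$ and all edges of types (in,out) and (out,out). The number of these edges is $n_{io}+n_{oo}=n_{ii}+n_{io}-1\le s-1$. Fire the vertices in reverse order, from their *out* sides. This is possible: an *out* edge of $v$ is a leg, or one of the new seeds, or of type (out,in) with earlier end $v$. In the last case it is an *in* edge at its other end, which has already fired in the reversed order and thereby produced it. So all vertices fire, and all edges become known. $\square$

**Step 5: conclusion.** Suppose $\Sigma$ percolates in $\Gamma_0$ with $|\Sigma|\le5$. Let $\Sigma_1,\Sigma_2$ be its parts in $\bar D_1,\bar D_2$ outside $\{x,y\}$, and $\Sigma_c=\Sigma\cap\{x,y\}$. The two pieces interact only through $x,y$, so $\{x,y\}\cup\Sigma_2$ percolates in $\bar D_2$. By Claim A, $|\Sigma_2|\ge3$, so $|\Sigma_1|+|\Sigma_c|\le2$. Fire one vertex at a time, and let $F\subset\{x,y\}\setminus\Sigma_c$ be the set of those edges that first become known by firing a vertex of $\bar D_2$.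

If $|F|\le1$, then $F\cup\Sigma_1\cup\Sigma_c$ percolates in $\bar D_1$, because any other leg not in $\Sigma_c$ is produced inside $\bar D_1$. This set is contained in $\{x\}$ or $\{y\}$ together with the at most two edges of $\Sigma_1\cup\Sigma_c$ (add $x$ if $F=\emptyset$). This contradicts Claim B.

If $|F|=2$, then $\Sigma_c=\emptyset$, and both $x$ and $y$ are produced by vertices of $\bar D_2$. So $\bar D_2$ receives nothing from $\bar D_1$, and $\Sigma_2$ alone percolates in $\bar D_2$. Also $\{x,y\}\cup\Sigma_1$ percolates in $\bar D_1$, so $|\Sigma_1|\ge2$ by Claim C, and $|\Sigma_2|\le3$. By Claim D, $\{x,y\}$ and at most two edges percolate in $\bar D_2$, contradicting Claim A.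

So $\pi(\Gamma)\ge\pi(\Gamma_0)\ge6$. $\square$

Hence every $\gamma\in\mathcal C(K)$ with $h|_\gamma$ Morse has at least $6$ maxima.

## 9. Sliding the inner tower to the top of a cap

**Proposition 11.** $b(K)\le5$.

Let $T'$ be the tangle of $D$ coming from $H'$ with its chains. Its ends are $\ell_1',\ x=\ell_2',\ y=\ell_3',\ \ell_4',\ \ell_5',\ \ell_6'$. Let $\Theta$ be $D$ with $T'$ collapsed to a 6-valent vertex $\tau$.

**Step 1: draw $\Theta$ so that radius serves as depth.** Use polar coordinates with radius $\rho$ at the center of $D_2$. Draw all chains of $D_2$ radially, with $\rho$ strictly monotone on their two strands. Each inner cap has a single minimum of $\rho$ and each outer cap a single maximum. In the region between tracks 1 and 2 and radii in $(2,4)$ draw the following.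

* $\tau$ lies on track 2 at radius $2.5$; $x$ runs inward and $y$ outward from $\tau$ along track 2.
* $L$ is a radial chain at radii $3.4$ to $3.6$ on track 2 and a parallel segment $a_L$ next to it inside the region. $L'$ is drawn in the same way on track 1 and a parallel segment $a_{L'}$. So $f_2^\pm$ lie on track 2 and $f_1^\pm$ on track 1.
* The edges leave $\tau$ in the rotational order $y,\ell_4',\ell_5',\ell_6',\ell_1',x$, all of them except $x$ with $\rho$ increasing. The edge $\ell_4'$ goes monotonically to the inner end of $a_L$, and $\ell_1'$ to the inner end of $a_{L'}$. The edge $\ell_5'$ runs outward past $a_L$ up to radius $3.7$ and turns back to the outer end of $a_L$. The edge $\ell_6'$ lies between $\ell_5'$ and $\ell_1'$, runs outward past $a_{L'}$ up to radius $3.7$ and turns back to the outer end of $a_{L'}$.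

These four edges are disjoint. The rotation at $\tau$ is the cyclic order $2',3',4',5',6',1'$. At $L$ the edges $f_2^-,\ell_4'$ arrive at the inner end and $\ell_5',f_2^+$ at the outer end, as the sides require; similarly at $L'$. So the drawing represents $\Theta$. Along $\Theta$, the local minima of $\rho$ are one point on each of $i_{12},i_{34},i_{56}$, and the local maxima are one on each of $p_{23},p_{45},p_{61},\ell_5',\ell_6'$. All are away from crossings, and elsewhere (off $\tau$) $\rho$ has nonzero derivative along the curve.

At a crossing both strands have the same $\rho$. So $\Theta$ lifts to $\mathbb R^3$ with $z=-\rho$ plus $C^1$-small bumps near the crossings, which realize the crossing information and do not change monotonicity. The maxima of $z$ are on the three inner caps. At $\tau$ only $x$ leaves with $z$ increasing; the other five edges leave with $z$ decreasing.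

**Six maxima, and the edge that costs one.** Put $T'$ back at $\tau$ in the obvious way: in a small disc around $\tau$, draw $T'$ in its own polar coordinates with height minus its own radius, lifted high, and let all six ends descend from it. Five of them then continue downward. But $x$ comes down from $T'$ and must rise again toward $i_{12}$, so it gets a minimum, and the maximum on $i_{12}$ stays. The maxima are the three caps of $H'$ and the three of $D_2$: six, over the minimal diagram $D$. The trouble is exactly that $T'$ wants six descending ends, and at $\tau$ one of them ascends. If $T'$ sat at the *top* of $i_{12}$, then $x$ would descend on the far side of the cap and the maximum of $i_{12}$ would be absorbed. So we carry $T'$ up along $x$ and let it drag its five other ends behind it.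

**Step 2: a tube along the way up.** Let $\kappa$ be the arc of $\Theta$ starting at $\tau$ along $x$ and following the strand along track 2, through $V_{12}$, $e_2$, $U_{23}$, to the point $p_0$ of the cap $i_{12}$ where $\rho$ is minimal. Along $\kappa$, $\rho$ strictly decreases, so the projection of $\kappa$ is embedded; and $z$ strictly increases. Extend $\kappa$ slightly beyond $p_0$ along the cap, and slightly backward beyond $\tau$ to larger $\rho$. Let $z_\kappa(s)$, $s\in[0,1]$, be the height along the extended $\kappa$ (equal to $-\rho$ near $\tau$). Choose a thin band $[-1,1]\times[0,1]\ni(u,s)$ around its projection, with core $u=0$ and with lines $s=\text{const}$ of constant $\rho$ near $\tau$, and let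
$$N=\{(\text{point }(u,s)\text{ of the band},\ z_\kappa(s)+w):|w|\le\epsilon'\}.$$
The only other strands over or under the band are those crossing $\kappa$. At those crossings the heights differ, so for a sufficiently thin band and small $\epsilon'$ these strands miss $N$. So $N$ meets the lifted $\Theta$ only in $\kappa$, which leaves through the face $s=1$, and in the initial parts of the five other edges at $\tau$. These have $\rho$ increasing away from $\tau$, and $z=-\rho=z_\kappa(s)$, that is, $w=0$. Drawing them close together near $\tau$, we let them leave through the face $s=0$ along lines $u=u_i$, in the order $\ell_1',\ell_6',\ell_5',\ell_4',y$ across the band.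

**Step 3: slide $T'$.** The knot $K$ is obtained by inserting $T'$, as a small tangle with the given diagram in the $(u,s)$-plane, at $\tau$. That is, $K\cap N$ consists of $T'$ in a thin box at small $s$, five strands $\{u_i\}\times[0,s_0]\times\{w=0\}$ from the face $s=0$ to the box, and one strand along the core $u=w=0$ from the box to the face $s=1$. Choose diffeomorphisms $\sigma_t$ ($0\le t\le1$) of $[0,1]$, smooth in $t$, with $\sigma_0=\mathrm{id}$, each equal to the identity near $0$ and $1$, each a translation on the $s$-range of the box, with $\sigma_1$ moving this range to a small interval around the parameter of $p_0$. Choose a cutoff function $\beta(u,w)$ equal to $1$ where the box and the strands are and $0$ near the boundary of $[-1,1]\times[-\epsilon',\epsilon']$. Then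
$$(u,s,w)\longmapsto(u,\ \sigma_{t\beta(u,w)}(s),\ w)$$
is an isotopy of $N$, fixed near $\partial N$, moving points only in the $s$-direction. It carries the box to a box at $p_0$. Hence $K$ is isotopic to a knot $K^*$ that agrees with $K$ outside $N$. Inside $N$ it has $T'$ in a box at $p_0$, five strands $\{u_i\}\times[0,s_1]\times\{0\}$ behind the box, with heights $z_\kappa(s)$, and one strand from the box to the face $s=1$.

The price is paid in crossings. On $\kappa$ there were eight of them, four in the chain of $V_{12}$ and four in that of $U_{23}$. Each is now replaced by five, so the diagram of $K^*$ has $80+8\cdot4=112$ crossings, and the bound of Section 8 does not apply to it.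

**Step 4: arrange the heights at the top.** Let $P$ be a rectangle of the band around the box, containing $p_0$ in its $s$-range and no points of the projection of the rest of $\Theta$. Inside $P\times\mathbb R$ we may change heights arbitrarily, keeping the diagram, the crossing information and the heights near $\partial P$: linear interpolation of heights keeps the sign of the height difference at every crossing, so it is an isotopy. Inside $P$ the diagram consists, up to planar isotopy fixed near $\partial P$, of $T'$ in a disc $\Delta_0$ and six disjoint crossing-free arcs from $\partial\Delta_0$ to $\partial P$.

Draw $T'$ in $\Delta_0$ in its own polar coordinates with radius $\rho'\le\frac12$, chains radial, and $\rho'$ strictly monotone except for one minimum on each of $i'_{12},i'_{34},i'_{56}$. Use heights $Z_0+1-\rho'$, perturbed at crossings as before, with $Z_0$ larger than all heights at $\partial P$. Let all six arcs descend strictly from $\partial\Delta_0$ to $\partial P$. This fits smoothly and monotonically with the outside: on the five strands behind the box $z$ increases toward $P$, and on the strand in front $z$ decreases away from $P$, as $p_0$ was the local maximum on the cap.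

**Step 5: count.** The resulting embedding represents $K$. The five parallel strands are monotone, and at the face $s=0$ they continue monotonically, descending, into the five edges at $\tau$. So there is one maximum on each of $i'_{12},i'_{34},i'_{56}$ in $P$, and one on each of $i_{34},i_{56}$. With nondegenerate critical points, this is a Morse position with exactly five maxima, and $b(K)\le5$. $\square$

**Proof of Theorem 1.** $K$ is a knot (Section 5), and it is prime and alternating with $c(K)=80$ (Section 6). Embeddings in $\mathcal C(K)$ with $h$ Morse have at least $6$ maxima, by Lemmas 9, 3, 4 and Proposition 10. Embeddings in $\mathcal B(K)$ are Morse with $b(K)\le5$ maxima, by Proposition 11. Hence $\mathcal C(K)\cap\mathcal B(K)=\emptyset$. $\blacksquare$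

## 10. Connected sums and an unbounded gap

For a diagram $E$ let $\mu(E)$ be the least number of maxima over embeddings with diagram $E$ and Morse $h$. To treat $K_n$ we cut diagrams along circles.

**Lemma 12.** If $E=E'\#E''$ along a circle meeting $E$ in two points $A,B$, then $\mu(E)\ge\mu(E')+\mu(E'')-1$.

*Proof.* Let $\gamma$ have diagram $E$, with $k$ maxima. Move $A,B$ slightly along $E$, and the circle with them, so that the points of $\gamma$ over them are regular points of $h|_\gamma$ with $h(A)\ne h(B)$, say $h(A)>h(B)$. Close each of the two arcs of $\gamma$ between $A$ and $B$ by an arc whose height decreases from $A$ to $B$ and whose projection is parallel to the circle, hence without crossings, and smooth the corners. This gives embeddings with diagrams $E',E''$. No maximum is created at $B$, since the closing arc descends into $B$. At $A$ a maximum is created exactly for the arc of $\gamma$ along which $h$ increases toward $A$. Since $A$ is a regular point, this holds for exactly one of the two arcs. So $\mu(E')+\mu(E'')\le k+1$. $\square$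

We also need $b(J\#J')\le b(J)+b(J')-1$ for oriented knots. Put $J$, with $b(J)$ maxima, above $J'$, with $b(J')$ maxima, so that a lowest point of $J$ lies above a highest point of $J'$. Replace this minimum and this maximum by two vertical arcs. After turning $J'$ by a half-turn about the vertical axis if necessary, the orientations match. The result is $J\#J'$, and one maximum has disappeared.

**Proof of Theorem 2.** By this inequality and Proposition 11,
$$b(K_n)\le 5n-(n-1)=4n+1 .$$

*The crossing number of $K_n$.* By multiplicativity $\operatorname{span}V_{K_n}=80n$, so $c(K_n)\ge80n$ by (J). A connected sum of $n$ copies of $D$ shows $c(K_n)=80n$.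

*The minimal diagrams of $K_n$.* Let $E$ be a diagram of $K_n$ with $80n$ crossings. Decompose it as a connected sum of prime diagrams $E_i$ with at least one crossing. Exactly as in Step 1 of the proof of Lemma 9, the spans add up to $80n$, so each $E_i$ attains equality in (J), is alternating and reduced, and represents a nontrivial knot. By (M) these knots are prime. By unique factorization there are exactly $n$ of the $E_i$, and each is a diagram of the unoriented knot $K$. Each has $\operatorname{span}V_K=80$ crossings by (J). By Lemma 9 it is alternating and its graph is $G$ up to homeomorphism. So $\mu(E_i)\ge6$ by Lemmas 3, 4 and Proposition 10.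

*The count.* Applying Lemma 12 $n-1$ times gives
$$\mu(E)\ge6n-(n-1)=5n+1 .$$
So every $\gamma\in\mathcal C(K_n)$ with $h|_\gamma$ Morse has at least $5n+1$ maxima, while $b(K_n)\le4n+1$. The difference is at least $n$, hence unbounded. $\blacksquare$
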